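\title{Affine maps and automorphisms of large order, and the commuting probability of a finite group}

\begin{abstract}
Suppose that a finite group $G$ has an affine map $x\mapsto\alpha(x)g$ whose order as a permutation of $G$ is at least $\rho|G|$. We show that the commuting probability of $G$ is not bounded from below in terms of $\rho$, even for $\rho=1$, but that it is at least $\rho^{30}/128$ if the map is an automorphism. In that case $G$ has a characteristic nilpotent subgroup of index at most $\rho^{-8.28}$ whose conjugacy classes have size at most $128\rho^{-13}$. The proof compares the size of each invariant section of $G$ with its contribution to the order of the automorphism.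
\end{abstract}

\section{Introduction}

Let $G$ be a finite group. An \emph{affine map} of $G$ is a map $A\colon G\to G$ of the form $A(x)=\alpha(x)g$ with a fixed automorphism $\alpha$ of $G$ and a fixed $g\in G$. The affine maps are permutations of $G$ and form a group, the holomorph of $G$; the \emph{order} $\operatorname{ord}(A)$ is the order of $A$ as a permutation. The automorphisms are the affine maps with $g=1$. The \emph{commuting probability} of $G$ is
\[
\operatorname{cp}(G)=\frac{|\{(x,y)\in G^2 : xy=yx\}|}{|G|^2}=\frac1{|G|^2}\sum_{x\in G}|C_G(x)|=\frac{k(G)}{|G|},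
\]
where $k(G)$ is the number of conjugacy classes; the last equality holds because each class contributes $|G|$ to the sum. It equals $1$ exactly for abelian groups and measures how far $G$ is from being abelian. Two inequalities follow from the definition, the first by bounding each $|C_G(x)|$ and the second by counting only pairs inside a subgroup $N\le G$:
\begin{equation}\label{eq:cp}
\operatorname{cp}(G)\ge\frac1\kappa\ \text{ if all classes of $G$ have size at most $\kappa$},\qquad
\operatorname{cp}(G)\ge\frac{\operatorname{cp}(N)}{[G:N]^2}.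
\end{equation}

The first groups with an affine map of order close to $|G|$ that come to mind are abelian: $x\mapsto x+1$ has order $n$ on $\mathbb Z/n\mathbb Z$, and multiplication by a generator of $\mathbb F_q^*$ is an automorphism of order $q-1$ of the additive group of $\mathbb F_q$. Conversely, let $A$ be a translation $x\mapsto xg$ or an inner automorphism $x\mapsto g^{-1}xg$. Then $\operatorname{ord}(A)$ divides the order of $g$, so $\operatorname{ord}(A)\ge\rho|G|$ yields a cyclic subgroup of index at most $1/\rho$, and $\operatorname{cp}(G)\ge\rho^2$ by \eqref{eq:cp}. For an arbitrary automorphism of order at least $\rho|G|$, the index of the solvable radical is bounded in terms of $\rho$ \cite{Bors17}. One would therefore guess that an affine map of large order always forces a large commuting probability. The following two questions are posed in \cite{Bors20}.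

\begin{enumerate}
\item[(Q1)] Is there a function $f\colon(0,1]\to(0,\infty)$ such that $\operatorname{cp}(G)\ge f(\rho)$ whenever $\rho\in(0,1]$ and the finite group $G$ has an affine map of order at least $\rho|G|$?
\item[(Q2)] If not, is there such a function when the affine map is required to be an automorphism?
\end{enumerate}

The answer to (Q1) is no, already for $\rho=1$, and the answer to (Q2) is yes.

\begin{theorem}\label{thm:affine}
For every $\varepsilon>0$ there are a finite group $G$ and an affine map $A$ of $G$ such that $A$ is a single $|G|$-cycle, so that $\operatorname{ord}(A)=|G|$, and $\operatorname{cp}(G)<\varepsilon$. Hence no function $f$ as in {\rm(Q1)} exists.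
\end{theorem}

\begin{theorem}\label{thm:aut}
Let $\rho\in(0,1]$, let $G$ be a finite group, and let $\alpha\in\operatorname{Aut}(G)$ satisfy $\operatorname{ord}(\alpha)\ge\rho|G|$. Then $G$ has a characteristic nilpotent subgroup $N$ with $[G:N]\le\rho^{-8.28}$, all of whose conjugacy classes have size at most $128\rho^{-13}$. Consequently
\[
\operatorname{cp}(G)\ \ge\ \frac{\operatorname{cp}(N)}{[G:N]^2}\ \ge\ \frac{\rho^{29.56}}{128}\ \ge\ \frac{\rho^{30}}{128}.
\]
\end{theorem}

Polynomial dependence on $\rho$ is the correct form; the optimal exponent is not determined here.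

\begin{proposition}\label{prop:upper}
Every function $f$ as in {\rm(Q2)} satisfies $f(\rho)\le\lfloor1/\rho\rfloor^{-2}\le4\rho^2$.
\end{proposition}

The proof of Theorem~\ref{thm:aut} is an exercise in accounting. Along a chain of $\alpha$-invariant normal subgroups, the order of the automorphism induced on the quotient grows by a factor at each step, and for a solvable section $N/M$ this factor is at most $|N/M|$. We call the ratio of $|N/M|$ to the factor the \emph{loss} of the section. Losses multiply, each is at least $1$, and their product over the solvable radical is at most $1/\rho$. The work is to show that every source of noncommutativity has to be paid for out of this budget.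

Section~\ref{sec:meta} proves Theorem~\ref{thm:affine} and Proposition~\ref{prop:upper} with one family of groups, and Section~\ref{sec:p3} treats groups of order $p^3$; these two families show by hand the mechanisms that produce losses. After the tools (Sections~\ref{sec:tools} and~\ref{sec:loss}) we reduce to the Sylow subgroups of the Fitting subgroup (Section~\ref{sec:fitting}), bound class sizes in each of them (Section~\ref{sec:classes}), remove the dependence of that bound on the prime (Section~\ref{sec:odd}), and add up (Section~\ref{sec:final}).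

\section{The groups $C_p\rtimes C_m$}\label{sec:meta}

Let $m\ge2$ and let $p\equiv1\pmod m$ be a prime; by Dirichlet's theorem there are infinitely many. Choose $\mu\in\mathbb F_p^*$ of order $m$ and let
\[
G_{p,m}=\langle a\rangle\rtimes\langle b\rangle,\qquad |a|=p,\quad |b|=m,\quad b^{-1}ab=a^\mu .
\]
The elements $a^k\ne1$ fall into classes $\{a^{k\mu^i}\}$ of size $m$. For $0<i<m$ we have $a^{-k}b^ia^k=b^ia^{k(1-\mu^i)}$ with $\mu^i\neq1$, so the class of $b^i$ contains the coset $b^i\langle a\rangle$, and it is no larger because $G_{p,m}/\langle a\rangle$ is abelian. Hence the center is trivial, there are $1+\frac{p-1}m+(m-1)$ classes, and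
\begin{equation}\label{eq:cpmeta}
\operatorname{cp}(G_{p,m})=\frac1p+\frac{p-1}{pm^2}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:affine}]
Let $G=G_{p,m}$ and $A(x)=axb=(axa^{-1})\,ab$, an affine map with $A^j(x)=a^jxb^j$. If $A^j(x)=x$ for some $x$, then $x^{-1}a^jx=b^{-j}$ has order dividing both $p$ and $m$. These are coprime, so $a^j=b^j=1$ and $pm\mid j$. Thus every cycle of $A$ has length $pm=|G|$, and there is only one. Since $p>m$, \eqref{eq:cpmeta} gives $\operatorname{cp}(G)<\frac1m+\frac1{m^2}$, which is less than $\varepsilon$ for large $m$. As $\operatorname{ord}(A)=|G|\ge\rho|G|$ for every $\rho$, a function $f$ as in (Q1) would satisfy $f(\rho)<\varepsilon$ for all $\varepsilon>0$.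
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $m=\lfloor1/\rho\rfloor$; then $m\ge1/(2\rho)$, which is the second inequality. If $m=1$, the trivial group gives $f(\rho)\le1$. If $m\ge2$, conjugation by $a$ on $G=G_{p,m}$ has order $p$ because the center is trivial, and $p=|G|/m\ge\rho|G|$. So $f(\rho)$ is at most the value \eqref{eq:cpmeta}, which tends to $m^{-2}$ as $p\to\infty$.
\end{proof}

No automorphism of $G_{p,m}$ can imitate $A$. The reason is the first mechanism behind Theorem~\ref{thm:aut}.

\begin{example}\label{ex:meta}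
Every automorphism $\alpha$ of $G=G_{p,m}$ has order at most $p=|G|/m$. Indeed, $\alpha$ stabilizes the Sylow subgroup $V=\langle a\rangle$, say $\alpha(a)=a^\omega$. Conjugation by $\alpha(g)$ on $V$ is the conjugate under $\alpha|_V$ of conjugation by $g$, and $\operatorname{Aut}(V)$ is abelian, so $\alpha(g)$ and $g$ act on $V$ in the same way. Hence $g^{-1}\alpha(g)\in C_G(V)=V$: \emph{the quotient $G/V$, which acts faithfully on $V$, contributes nothing to the order of $\alpha$.} Writing $\alpha(g)=ga^u$ we get $\alpha^j(g)=g\,a^{u(1+\omega+\dots+\omega^{j-1})}$. If $\omega=1$ in $\mathbb F_p$, then $\alpha^p=1$. Otherwise $1+\omega+\dots+\omega^{e-1}=0$, where $e\le p-1$ is the order of $\omega$, and $\alpha^e=1$.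

The automorphism part $x\mapsto axa^{-1}$ of $A$ is trivial on $G/V$ as well, but $A$ itself induces on $G/V$ the translation by $bV$, which has full order $m$. This is the whole difference between (Q1) and (Q2) for these groups.
\end{example}

\section{Groups of order $p^3$}\label{sec:p3}

The group $G_{p,m}$ has an abelian subgroup of index $m$. The other basic way to be noncommutative is to have small classes but no abelian subgroup of small index. Let $P$ be nonabelian of order $p^3$, with $V=Z(P)=P'$ of order $p$ and $Q=P/V\cong\mathbb F_p^2$. There are $p$ central elements and $p^2-1$ classes of size $p$, so $\operatorname{cp}(P)=(p^2+p-1)/p^3<2/p$, and Theorem~\ref{thm:aut} can hold only if all automorphisms have order much smaller than $p^3$.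

If an automorphism $\gamma$ is trivial on $Q$, it fixes all commutators, so it is trivial on $V$; then $\gamma(x)=x\varphi(x)$ for a homomorphism $\varphi\colon Q\to V$, and $\gamma^p=1$. Since $\mathrm{GL}_2(\mathbb F_p)$ has elements of order $p^2-1$, this observation does not exclude the order $p(p^2-1)$. What excludes it is the interaction between the $p$-part and the $p'$-part.

\begin{example}\label{ex:p3}
Every $\alpha\in\operatorname{Aut}(P)$ has order at most $p^2=|P|/p$. Write $\alpha=\sigma\tau$ with commuting powers of $\alpha$, where $\sigma$ has order $r$ prime to $p$ and $\tau$ has $p$-power order. By the observation above, $\sigma$ has order $r$ on $Q$. A Sylow $p$-subgroup of $\mathrm{GL}_2(\mathbb F_p)$ has order $p$, so $\tau^p$ is trivial on $Q$ and $\operatorname{ord}(\tau)\le p^2$. This settles the case $r=1$. Let $r>1$.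

Suppose that $\sigma$ is irreducible on $Q$. Then $\mathbb F_p[\sigma|_Q]$ is a field with $p^2$ elements, so $r\le p^2-1$. The fixed points of $\tau$ on $Q$ form a nonzero $\sigma$-invariant subspace, so $\tau$ is trivial on $Q$ and $\tau(x)=x\varphi(x)$. As $\tau$ commutes with $\sigma$, the map $\varphi\colon Q\to V$ is $\sigma$-equivariant; its kernel is nonzero and invariant, so $\varphi=0$, $\tau=1$ and $\operatorname{ord}(\alpha)\le p^2-1$.

Suppose that $\sigma$ is reducible on $Q$, hence diagonalizable with eigenvalues $a,b\in\mathbb F_p^*$ and $r\mid p-1$. If $\tau$ is trivial on $Q$, then $\tau^p=1$ and $\operatorname{ord}(\alpha)\le p(p-1)$. Otherwise $\tau$ is not diagonalizable on $Q$, so it cannot preserve two eigenlines of $\sigma$, and $a=b\ne1$. The commutator is a nonzero alternating form $Q\times Q\to V$, so $\sigma$ acts on $V$ as $a^2$. Now $\tau^p(x)=x\varphi(x)$ with $a\varphi=a^2\varphi$ by equivariance, so $\varphi=0$, and again $\operatorname{ord}(\alpha)\le p(p-1)$.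
\end{example}

Three features will return: a power of the automorphism that is trivial on $P/P'$ has $p$-power order; the commutator form ties the eigenvalue on $V$ to the eigenvalues on $Q$; and equivariance under $\sigma$ limits the order of $\tau$.

\section{Conventions and tools}\label{sec:tools}

All groups are finite. We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$, so that $x^y=x[x,y]$ and
\[
[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z .
\]
In particular $[x^k,y]=[x,y]^k=[x,y^k]$ if $[x,y]$ is central, and if $X'\le Z(X)$, then the commutator is multiplicative in each variable and depends only on cosets of $Z(X)$. An automorphism $\gamma$ stabilizing $N\trianglelefteq G$ is trivial on $G/N$ exactly if $g^{-1}\gamma(g)\in N$ for all $g$; so if $\gamma$ is trivial on $G/N_1$ and on $G/N_2$, it is trivial on $G/(N_1\cap N_2)$.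

For a $p$-group $P$, the Frattini subgroup $\Phi(P)$ is the smallest normal subgroup with elementary abelian quotient; $P$ is cyclic if and only if $|P/\Phi(P)|\le p$; and $\Phi(P)$ is generated by the squares if $p=2$. The solvable radical $\operatorname{Rad}(G)$ and the Fitting subgroup $\operatorname{Fit}(G)$ are the largest normal solvable and the largest normal nilpotent subgroup of $G$; both are characteristic. A group acts \emph{completely reducibly} on a vector space if the space is a direct sum of irreducible invariant subspaces. By Clifford's theorem, a normal subgroup of a group acting irreducibly acts completely reducibly; by Schur's lemma, the endomorphisms of an irreducible module form a division ring.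

\begin{lemma}\label{lem:basic}
Let $\gamma\in\operatorname{Aut}(G)$.
\begin{enumerate}
\item[(a)] If $\gamma(g)=gu$, then $\gamma^j(g)=g\,u\,\gamma(u)\cdots\gamma^{j-1}(u)$ for all $j\ge1$.
\item[(b)] Let $G=X_0\ge X_1\ge\dots\ge X_n=1$ be $\gamma$-invariant subgroups with $X_{i+1}\trianglelefteq X_i$ and $X_1$ a $p$-group. If $\gamma$ is trivial on every $X_i/X_{i+1}$, then $\gamma$ has $p$-power order.
\item[(c)] Let $M\le N$ be $\gamma$-invariant normal subgroups of $G$ and $V=N/M$. The action of $\gamma$ on $V$ commutes with the conjugation action of every $g\in G$ if and only if $\gamma$ is trivial on $G/C_G(V)$. This is the case if $V$ is abelian and $\gamma$ is trivial on $G/N$.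
\item[(d)] If $G$ is a $p$-group and $\gamma$ is trivial on $G/G'$, then $\gamma$ has $p$-power order.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply $\gamma$ to the formula for $j$ and substitute $\gamma(g)=gu$.

(b) By induction on $n$, some $\delta=\gamma^{p^k}$ is trivial on $X_1$. For $g\in G$ we have $\delta(g)=gu$ with $u\in X_1$, so $\delta^j(g)=gu^j$ by (a), and $\delta^{|X_1|}=1$.

(c) Let $\iota_g$ be the map $v\mapsto gvg^{-1}$ on $V$. Then $\gamma\iota_g\gamma^{-1}=\iota_{\gamma(g)}$, which equals $\iota_g$ if and only if $g^{-1}\gamma(g)\in C_G(V)$. If $V$ is abelian, then $N\le C_G(V)$.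

(d) Let $\Gamma_1=G$, $\Gamma_{i+1}=[\Gamma_i,G]$ be the lower central series; recall $[\Gamma_i,\Gamma_2]\le\Gamma_{i+2}$. The factor $\Gamma_{i+1}/\Gamma_{i+2}$ is generated by the commutators $[u,x]$ with $u\in\Gamma_i$, $x\in G$, and by the commutator identities $[u,x]\Gamma_{i+2}$ depends only on $u\Gamma_{i+1}$ and $x\Gamma_2$. By induction $\gamma$ is trivial on all factors, and (b) applies.
\end{proof}

We use four results from the literature.

\begin{theorem}[Horo\v{s}evski\u{\i} \cite{Hor}]\label{thm:H}
An automorphism of a finite group $X$ has order at most $|X|$.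
\end{theorem}

\begin{theorem}[Bors \cite{Bors17}]\label{thm:B}
If $\rho\in(0,1)$, $\alpha\in\operatorname{Aut}(G)$ and $\operatorname{ord}(\alpha)\ge\rho|G|$, then $[G:\operatorname{Rad}(G)]\le\rho^{-1.78}$.
\end{theorem}

The same bound holds for $\rho=1$: apply the theorem to $\rho'<1$ and let $\rho'\to1$.

\begin{theorem}[P\'alfy, Wolf; see {\cite[Theorem 3.5]{MW}}]\label{thm:PW}
A solvable group acting faithfully and completely reducibly on a finite vector space $V$ has order at most $|V|^{2.25}$.
\end{theorem}

\begin{lemma}[a case of Glauberman's lemma; see {\cite[Chapter 3]{Isa}}]\label{lem:glaub}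
Let $N$ be a normal $p$-subgroup of $X$ and let $\sigma\in\operatorname{Aut}(X)$ have order prime to $p$ and stabilize $N$. Then every $\sigma$-invariant coset $xN$ contains an element fixed by $\sigma$.
\end{lemma}

\section{The loss of a section}\label{sec:loss}

Fix a group $G$ and $\alpha\in\operatorname{Aut}(G)$. A subgroup $N\trianglelefteq G$ is \emph{admissible} if $\alpha(N)=N$; these are the normal subgroups of $G\rtimes\langle\alpha\rangle$ that lie in $G$. A characteristic subgroup of an admissible subgroup is admissible. For admissible $N$ let $k_N$ be the order of the automorphism induced by $\alpha$ on $G/N$. If $M\le N$ are admissible, then $k_N\mid k_M$.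

\begin{definition}
For admissible $M\le N$, the \emph{contribution} and the \emph{loss} of the section $N/M$ are
\[
c(N/M)=\frac{k_M}{k_N},\qquad \ell(N/M)=\frac{|N/M|}{c(N/M)} .
\]
\end{definition}

Thus $c(N/M)$ is the order of $\alpha^{k_N}$ on $G/M$. It is the order on all of $G/M$ and not only on $N/M$: conjugation by $a$ on $G_{p,m}$ is trivial on $V=\langle a\rangle$, yet $c(V/1)=p$; the losses are $\ell(G/V)=m$ and $\ell(V/1)=1$. Both $c$ and $\ell$ are multiplicative along chains of admissible subgroups.

Call $N/M$ a \emph{chief factor} if $M<N$ and no admissible subgroup lies strictly between them. A solvable chief factor is an elementary abelian $p$-group for some $p$ (its derived subgroup and its subgroup of elements of order dividing $p$ give admissible subgroups), and it is an irreducible $\mathbb F_p$-module for $G\rtimes\langle\alpha\rangle$. The next lemma generalizes the computation at the end of the first paragraph of Example~\ref{ex:meta}.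

\begin{lemma}\label{lem:chief}
Let $V=N/M$ be a chief factor that is an elementary abelian $p$-group, and let $\gamma=\alpha^{k_N}$. Then $K=\mathbb F_p[\gamma|_V]$ is a field, $G$ and $\alpha$ act $K$-linearly on $V$, and $c(N/M)\le|K|$. Hence $\ell(N/M)\ge|K|^{d-1}\ge1$, where $d=\dim_KV$.
\end{lemma}

\begin{proof}
We may assume $M=1$. By Lemma~\ref{lem:basic}(c), $\gamma|_V$ commutes with the action of $G$, and it commutes with $\alpha|_V$. By Schur's lemma $K$ lies in a division ring, so it is a finite commutative domain, that is, a field; and $G$ and $\alpha$ commute with $K$. Let $g\in G$ and $\gamma(g)=gu$ with $u\in V$. If $\gamma|_V=1$, then $K=\mathbb F_p$ and $\gamma^p(g)=gu^p=g$, so $c(V/1)\le p$. If $\omega=\gamma|_V\ne1$ has order $e$, then $e\le|K|-1$ and $1+\omega+\dots+\omega^{e-1}=(\omega^e-1)/(\omega-1)=0$ in $K$, so $\gamma^e(g)=g$ by Lemma~\ref{lem:basic}(a) and $c(V/1)\le e$.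
\end{proof}

Refining a solvable section into chief factors and multiplying, we obtain the inequality that makes the loss a budget.

\begin{corollary}\label{cor:budget}
If $M\le N$ are admissible and $N/M$ is solvable, then $\ell(N/M)\ge1$, that is, $c(N/M)\le|N/M|$. If $N\ge N_1\ge M_1\ge N_2\ge M_2\ge\dots\ge M$ are admissible, then $\prod_i\ell(N_i/M_i)\le\ell(N/M)$.
\end{corollary}

A large elementary abelian section can have loss close to $1$, as the additive group of $\mathbb F_q$ shows, but only by means of an element of order prime to $p$. If that is not available, a section of order $p^m$ contributes at most about $pm$.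

\begin{lemma}\label{lem:unip}
Let $M\le N$ be admissible with $N/M$ elementary abelian of order $p^m$, and suppose that $\gamma=\alpha^{k_N}$ acts on $N/M$ with $p$-power order. Then $c(N/M)\le q$ for every power $q$ of $p$ with $q\ge m+1$. If $\gamma$ is trivial on $N/M$, then $c(N/M)\le p$.
\end{lemma}

\begin{proof}
We may assume $M=1$. On $N$, written additively, $(\gamma-1)^{p^k}=\gamma^{p^k}-1=0$ for large $k$, so $\gamma-1$ is nilpotent and $(\gamma-1)^m=0$. In $\mathbb F_p[x]$ we have $(x-1)^q=x^q-1$, hence $1+x+\dots+x^{q-1}=(x-1)^{q-1}$, and $1+\gamma+\dots+\gamma^{q-1}=0$ on $N$. Since $\gamma(g)=gu$ with $u\in N$, Lemma~\ref{lem:basic}(a) gives $\gamma^q(g)=g$. If $\gamma$ is trivial on $N$, then $\gamma^p(g)=gu^p=g$.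
\end{proof}

\section{Reduction to normal $p$-subgroups}\label{sec:fitting}

Let $G$, $\alpha$, $\rho$ be as in Theorem~\ref{thm:aut} and put $L=1/\rho$, $R=\operatorname{Rad}(G)$, $F=\operatorname{Fit}(G)\le R$. By Theorem~\ref{thm:H}, $k_R\le|G/R|$, so $\rho|G|\le\operatorname{ord}(\alpha)=k_R\,c(R/1)\le|G/R|\,c(R/1)$, that is,
\begin{equation}\label{eq:budget}
\ell(R/1)\le L .
\end{equation}
The hypothesis on $\operatorname{ord}(\alpha)$ enters only here and through Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:fit}
We have $[R:F]\le L^{5.5}$ and $[G:F]\le L^{7.28}$.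
\end{proposition}

\begin{proof}
A subgroup of $R$ that centralizes all chief factors below $R$ is nilpotent, so it suffices to bound the action of $R$ on these factors. Factors of dimension at least $2$ over their field are small, because they are expensive; factors of dimension $1$ may be large, but $R$ acts on them as in Example~\ref{ex:meta}.

Take a chain $R=R_0>R_1>\dots>R_n=1$ of admissible subgroups whose factors $V_i=R_{i-1}/R_i$ are chief factors, with fields $K_i$ and dimensions $d_i$ as in Lemma~\ref{lem:chief}. Let $I=\{i:d_i\ge2\}$ and $J=\{i:d_i=1\}$.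

\emph{The factors in $I$.} By Lemma~\ref{lem:chief} and \eqref{eq:budget}, $\prod_{i\in I}|K_i|^{d_i-1}\le L$. Since $d_i\le2(d_i-1)$ for $i\in I$, we get $\prod_{i\in I}|V_i|\le L^2$. As $R$ is normal in $G\rtimes\langle\alpha\rangle$, it acts completely reducibly on $V_i$, and Theorem~\ref{thm:PW} gives $\prod_{i\in I}|R/C_R(V_i)|\le L^{4.5}$.

\emph{The factors in $J$.} For $i\in J$, both $G$ and $\alpha$ act on $V_i$ through the abelian group $K_i^*$, so $\alpha$ is trivial on $G/C_G(V_i)$ by Lemma~\ref{lem:basic}(c). Let $C=R\cap\bigcap_{i\in J}C_G(V_i)$, an admissible subgroup. Then $\alpha^{k_R}$ is trivial on $G/R$ and on each $G/C_G(V_i)$, hence on $G/C$. So $c(R/C)=1$, and $|R/C|=\ell(R/C)\le\ell(R/1)\le L$ by Corollary~\ref{cor:budget}. This is the step that breaks down for the affine map of Example~\ref{ex:meta}, where $R=G$ and $C=V$.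

Let $E=C\cap\bigcap_{i\in I}C_R(V_i)$. Then $E\trianglelefteq G$ and $|R/E|\le L\cdot L^{4.5}$. Since $[E\cap R_{i-1},E]\le E\cap R_i$ for all $i$, the group $E$ is nilpotent, so $E\le F$ and $[R:F]\le L^{5.5}$. Theorem~\ref{thm:B} gives $[G:R]\le L^{1.78}$.
\end{proof}

It remains to study $F=P_1\times\dots\times P_t$, where $P_j$ is the Sylow $p_j$-subgroup. We peel off one $P_j$ at a time; what each step needs to remember is the following.

\begin{definition}
A \emph{local triple} $(G,P,\beta)$ consists of a finite group $G$, a normal $p$-subgroup $P$, and an automorphism $\beta$ of $G$ that stabilizes $P$ and is trivial on $G/P$. Its \emph{loss} is $\ell=|P|/\operatorname{ord}(\beta)$.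
\end{definition}

In a local triple the notions of Section~\ref{sec:loss} refer to $(G,\beta)$. Then $k_P=1$ and $\ell=\ell(P/1)\ge1$, and by Corollary~\ref{cor:budget} a product of losses of nonoverlapping sections of a chain in $P$ is at most $\ell$. The ambient group cannot be discarded: $\beta$ may be trivial on $P$ and still have order $|P|$, as for conjugation by $a$ in $G_{p,m}$.

Put $F_j=\prod_{i>j}P_i$, so that $F=F_0\ge F_1\ge\dots\ge F_t=1$. Identify $P_j$ with $F_{j-1}/F_j\trianglelefteq G/F_j$ and let $\beta_j$ be the automorphism of $G/F_j$ induced by $\alpha^{k_{F_{j-1}}}$. Then $(G/F_j,P_j,\beta_j)$ is a local triple, $\operatorname{ord}(\beta_j)=c(F_{j-1}/F_j)$, its loss is $\ell_j=\ell(F_{j-1}/F_j)$, and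
\begin{equation}\label{eq:prod}
\ell_j\ge1,\qquad\prod_{j=1}^t\ell_j=\ell(F/1)\le\ell(R/1)\le L .
\end{equation}

\section{Class sizes in a local triple}\label{sec:classes}

\begin{proposition}\label{prop:classes}
Let $(G,P,\beta)$ be a local triple with loss $\ell$. Then $P$ has a characteristic subgroup $P_0$ with $[P:P_0]\le\ell$, all of whose conjugacy classes have size at most $128\,\ell^{13}$ if $p=2$ and at most $p\,\ell^{10}$ if $p$ is odd. If $P$ is abelian, then $P_0=P$.
\end{proposition}

A class $x^P$ lies in the coset $xP'$, so one would like to bound $|P'|$. This is impossible. Let $G=P$ be dihedral of order $2^{n+1}$, $n\ge3$, with rotation $a$ of order $2^n$, and let $\beta$ be conjugation by $a$. Then $\operatorname{ord}(\beta)=2^{n-1}$ and $\ell=4$, but $P'=\langle a^2\rangle$ and the class of a reflection have $2^{n-1}$ elements. What is true is that $P'$ is cyclic up to bounded index; and the centralizer of the cyclic part, here $\langle a\rangle$, is the subgroup $P_0$. All subgroups of $P$ constructed in this section are characteristic in $P$, hence admissible.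

\subsection*{The derived subgroup is almost cyclic}

\begin{lemma}\label{lem:cyclic}
There is a cyclic subgroup $Y\le P'$, characteristic in $P$, with $|P'/Y|\le\ell^3$ if $p$ is odd and $|P'/Y|\le4\ell^4$ if $p=2$.
\end{lemma}

\begin{proof}
Let $H_0=P'$, $H_{i+1}=\Phi(H_i)$ and $|H_i/H_{i+1}|=p^{m_i}$. Let $n$ be minimal with $m_n\le1$. Then $Y=H_n$ is cyclic, $m_i\ge2$ for $i<n$, and $|P'/Y|=\prod_{i<n}p^{m_i}$. The automorphism $\beta^{k_{H_0}}$ is trivial on $P/P'$, so it has $p$-power order on $P$ by Lemma~\ref{lem:basic}(d). So does its power $\beta^{k_{H_i}}$, and Lemma~\ref{lem:unip} applies to each layer $H_i/H_{i+1}$.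

Let $p$ be odd. Then $p^{\lfloor2m/3\rfloor}\ge m+1$ for $m\ge2$: for $m=2,3,4$ the left side is at least $3,9,9$, and replacing $m$ by $m+3$ multiplies it by $p^2\ge9$, while $m+4\le9(m+1)$. Hence $c(H_i/H_{i+1})\le p^{2m_i/3}$ and $\ell(H_i/H_{i+1})\ge p^{m_i/3}$ for $i<n$, and $|P'/Y|\le\ell^3$.

Let $p=2$. Then $2^{\lfloor3m/4\rfloor}\ge m+1$ for $m\ge3$: for $m=3,4,5,6$ the left side is $4,8,8,16$, and replacing $m$ by $m+4$ multiplies it by $8$, while $m+5\le8(m+1)$. So $\ell(H_i/H_{i+1})\ge2^{m_i/4}$ if $m_i\ge3$. For $m_i=2$ the smallest admissible $q$ is $4$, and the first part of Lemma~\ref{lem:unip} yields no loss at all. Here we use that $H_i$ is generated by squares when $i\ge1$.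

\emph{Claim: if $1\le i<n$ and $m_i=2$, then $\varepsilon=\beta^{k_{H_i}}$ is trivial on $U=H_i/H_{i+1}\cong\mathbb F_2^2$.} Suppose that $t=\varepsilon|_U\ne1$. It has $2$-power order in $\mathrm{GL}_2(\mathbb F_2)\cong S_3$, so it is an involution and its centralizer is $\langle t\rangle$. By Lemma~\ref{lem:basic}(c), $t$ commutes with the action of $G$ on $U$, so every $y\in H_{i-1}$ acts on $U$ trivially or as $t$. We show that $\varepsilon$ fixes $y^2H_{i+1}\in U$. If $y$ acts trivially, write $\varepsilon(y)=yv$ with $v\in H_i$; then $\varepsilon(y^2)=yvyv=y^2v^yv\equiv y^2v^2\equiv y^2$ modulo $H_{i+1}$. If $y$ acts as $t$, then $y^2H_{i+1}$ is fixed by $y$, that is, by $t$. The squares $y^2$ generate $\Phi(H_{i-1})=H_i$, so $t=1$, a contradiction.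

By the claim and Lemma~\ref{lem:unip}, such a layer has $c\le2$ and $\ell(H_i/H_{i+1})\ge2\ge2^{m_i/4}$. So all layers $i<n$ satisfy $2^{m_i}\le\ell(H_i/H_{i+1})^4$, except possibly $i=0$ with $2^{m_0}=4$. Hence $|P'/Y|\le4\ell^4$.
\end{proof}

\subsection*{Centralizing the cyclic part}

Let $P_0=C_P(Y)$. Then $Y\le Z(P_0)$, and $P_0=P$ if $P$ is abelian. Since $\operatorname{Aut}(Y)$ is abelian, $\beta$ is trivial on $G/C_G(Y)$ by Lemma~\ref{lem:basic}(c); it is trivial on $G/P$, hence on $G/P_0$. So $c(P/P_0)=1$ and
\begin{equation}\label{eq:P0}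
[P:P_0]=\ell(P/P_0)\le\ell .
\end{equation}
Now $P_0$ is an extension of the central cyclic group $Y$ by a group with small derived subgroup. The next lemma, which involves no automorphism, shows that one more quantity controls the class sizes.

\begin{lemma}\label{lem:pure}
Let $X$ be a $p$-group, $Y\le Z(X)$ cyclic, and $W$ the preimage in $X$ of $Z(X/Y)$. Let $|(X/Y)'|=p^b$ and $|W'|=p^h$. Then all conjugacy classes of $X$ have size at most $p^{3b+h}$.
\end{lemma}

\begin{proof}
Let $\overline X=X/Y$; its classes have size at most $p^b$. For $\bar x,\bar y\in\overline X$, the orbit of $\bar y$ under conjugation by $\langle\bar x\rangle$ has length $p^e\le p^b$, so $\bar x^{p^e}$, and with it $\bar x^{p^b}$, centralizes $\bar y$. Hence $x^{p^b}\in W$ for all $x\in X$.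

For $w\in W$ and $y\in X$ the commutator $[w,y]$ lies in $Y$ and is central, so $[w,y]^{p^b}=[w,y^{p^b}]\in W'$ and $[w,y]^{p^{b+h}}=1$. If $x,y\in X$ and $[x,y]\in Y$, then $[x,y]^{p^b}=[x^{p^b},y]$ with $x^{p^b}\in W$, so $[x,y]^{p^{2b+h}}=1$.

Fix $x\in X$. The set $X_x=\{y\in X:[x,y]\in Y\}$ is the preimage of $C_{\overline X}(\bar x)$, a subgroup of index at most $p^b$. On $X_x$ the map $y\mapsto[x,y]$ is a homomorphism to $Y$ with kernel $C_X(x)$. Its image has exponent dividing $p^{2b+h}$ and is cyclic, so it has order at most $p^{2b+h}$. Therefore $[X:C_X(x)]\le p^{3b+h}$.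
\end{proof}

It remains to bound $|W'|$. A central commutator of order $p^h$ forces $h$ layers of rank at least $2$ in $W/Z(W)$, and the action of $\beta$ on all of them is determined by its action on the top one.

\begin{lemma}\label{lem:W}
Let $W$ be the preimage in $P_0$ of $Z(P_0/Y)$ and $|W'|=p^h$. Then $p^h\le p\,\ell$.
\end{lemma}

\begin{proof}
For $h\le1$ this holds because $\ell\ge1$. Let $h\ge2$. We have $W'\le[W,P_0]\le Y\le Z(W)$, so $S=W/Z(W)$ is abelian and the commutator induces a biadditive alternating map $B\colon S\times S\to Y$, both groups being written additively. The cyclic $p$-group $W'$ is generated by commutators, so one of them, $B(x,y)$, has order $p^h$.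

For $0\le i<h$ the group $p^iS/p^{i+1}S=p^iS/\Phi(p^iS)$ has order at least $p^2$. Otherwise $p^iS$ is cyclic, generated by some $p^is$ with $s\in S$. Writing $p^ix=u\,p^is$ and $p^iy=v\,p^is$ with integers $u,v$, we get
\[
p^iB(x,y)=B(p^ix,y)=uB(p^is,y)=uB(s,p^iy)=uv\,p^iB(s,s)=0,
\]
although $B(x,y)$ has order $p^h>p^i$.

Let $M_i$ be the preimage of $p^iS$ in $W$. The automorphism $\beta^{k_{M_1}}$ is trivial on $W/M_1=S/pS$. Multiplication by $p^i$ maps $S/pS$ equivariantly onto $p^iS/p^{i+1}S=M_i/M_{i+1}$, so $\beta^{k_{M_1}}$ is trivial on all these layers. For $i\ge1$, $\beta^{k_{M_i}}$ is a power of $\beta^{k_{M_1}}$, so $c(M_i/M_{i+1})\le p$ by Lemma~\ref{lem:unip}. Hence $\ell(M_i/M_{i+1})\ge p$ for $1\le i\le h-1$, and $p^{h-1}\le\ell$.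
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:classes}]
The index is bounded in \eqref{eq:P0}. Apply Lemma~\ref{lem:pure} to $X=P_0$. Since $(P_0/Y)'=P_0'Y/Y\le P'/Y$, we have $p^b\le|P'/Y|$. By Lemmas~\ref{lem:cyclic} and~\ref{lem:W}, $p^{3b+h}\le(\ell^3)^3\cdot p\ell=p\,\ell^{10}$ for odd $p$, and $p^{3b+h}\le(4\ell^4)^3\cdot2\ell=128\,\ell^{13}$ for $p=2$.
\end{proof}

\section{A nonabelian $P$ costs about $p$}\label{sec:odd}

The factor $p$ in Proposition~\ref{prop:classes} comes from the top layer $S/pS$ in Lemma~\ref{lem:W}, for which no loss was found. It must be removed, since nothing so far bounds the primes dividing $|F|$ in terms of $\rho$. For $P$ of order $p^3$ this factor is the actual class size, and Example~\ref{ex:p3} found a loss to match it. The general statement is as follows.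

\begin{proposition}\label{prop:odd}
Let $(G,P,\beta)$ be a local triple with loss $\ell$. If $p$ is odd and $P$ is nonabelian, then $\ell\ge p^2/(p+1)$.
\end{proposition}

\begin{proof}
Note that $p\ge p^2/(p+1)$, so $\ell\ge p$ suffices whenever we can get it.

\medskip\noindent\emph{Step 1: reduction to $|P'|=p$.}
Let $M<P'$ be admissible with $P'/M$ a chief factor. As $P/M$ is nilpotent, the admissible subgroup $[P',P]M$ is properly contained in $P'$, so it equals $M$. The triple induced on $(G/M,P/M)$ has loss $\ell(P/M)\le\ell$, and $P/M$ is nonabelian, so we may assume $M=1$. Then $V=P'$ is elementary abelian and central in $P$. An automorphism of $P$ that is trivial on $P/V$ fixes all commutators and is thus trivial on $V$. This applies to $\beta^{k_V}$, so $c(V/1)\le p$ by Lemma~\ref{lem:unip}. If $|V|\ge p^2$, then $\ell\ge\ell(V/1)\ge p$. From now on $|V|=p$.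

Write $\beta=\sigma\tau$ with commuting powers of $\beta$, where $r=\operatorname{ord}(\sigma)$ is prime to $p$ and $\operatorname{ord}(\tau)=p^s$. Both are trivial on $G/P$, and $\ell=|P|/(rp^s)$. On $V$, $\sigma$ acts as a scalar $\lambda\in\mathbb F_p^*$ and $\tau$ acts trivially. We express $|P|$, $r$ and $p^s$ through the action of $\sigma$ on the abelian $p$-group $Q=P/V$.

\medskip\noindent\emph{Step 2: types.}
A \emph{type} is an orbit $\omega=\{a,a^p,a^{p^2},\dots\}$ of an $r$-th root of unity $a\in\overline{\mathbb F}_p$ under the Frobenius map. Its size $d_\omega$ is the degree of $a$ over $\mathbb F_p$, and its elements have the same multiplicative order $\operatorname{ord}(\omega)\le p^{d_\omega}-1$. For $a\in\mathbb F_p^*$ we write $a$ for the type $\{a\}$. A simple $\langle\sigma\rangle$-module of characteristic $p$ is $\mathbb F_p[x]/(f)\cong\mathbb F_p(a)$ for an irreducible factor $f$ of $x^r-1$ with root $a$, where $\sigma$ acts as multiplication by $a$. We say that it has the type $\omega$ of $a$; it has order $p^{d_\omega}$, $\sigma$ has order $\operatorname{ord}(\omega)$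 on it, and the eigenvalues of $\sigma$ are the elements of $\omega$. For instance, $V$ has type $\lambda$.

The subring $\Lambda$ of $\operatorname{End}(Q)$ generated by $\sigma$ is a finite commutative ring, hence a product of local rings, whose residue fields are nonisomorphic simple modules as above. Accordingly $Q=\bigoplus_\omega Q_\omega$, where all $\sigma$-composition factors of $Q_\omega$ have type $\omega$. Since $\tau$ commutes with $\Lambda$, it stabilizes each $Q_\omega$. By Lemma~\ref{lem:basic}(b), $\sigma$ has $p$-power order on $Q_1$, so it is trivial there; and it fixes no nonzero element of $Q_\omega$ for $\omega\neq1$, as this would give a submodule of type $1$. Thus $Q_1=C_Q(\sigma)$. Let $|Q_1|=p^{n_1}$, let $T$ be the set of types $\omega\ne1$ with $Q_\omega\ne0$, and let $m_\omega$ be the composition length of $Q_\omega$. Then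
\begin{equation}\label{eq:ell}
|P|=p^{1+n_1}\Pi\quad\text{with}\quad\Pi=\prod_{\omega\in T}p^{d_\omega m_\omega},\qquad\text{so}\qquad\ell=p^{1+n_1-s}\cdot\frac\Pi r .
\end{equation}

\medskip\noindent\emph{Step 3: the order of $\sigma$.}
We claim that $r=\operatorname{lcm}_{\omega\in T}\operatorname{ord}(\omega)$, which is $1$ if $T=\emptyset$. Each $\operatorname{ord}(\omega)$ divides $r$. Conversely, let $i$ be the least common multiple. Then $\sigma^i$ is trivial on all composition factors of $Q$, hence on $Q$ by Lemma~\ref{lem:basic}(b) and coprimeness, hence on $V$. It is also trivial on $G/P$, so it has $p$-power order by Lemma~\ref{lem:basic}(b), and $\sigma^i=1$. Using $\operatorname{ord}(\omega)<p^{d_\omega m_\omega}$ we conclude that $\Pi/r\ge1$ and, for $\omega_0\in T$ with $d_0=d_{\omega_0}$, $m_0=m_{\omega_0}$,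
\begin{equation}\label{eq:Pi}
\frac\Pi r\ge\frac{p^{d_0m_0}}{\operatorname{ord}(\omega_0)},\qquad\text{and}\qquad\frac\Pi r\ge p^{d_0m_0}\ \text{ if }\operatorname{ord}(\omega_0)\text{ divides }\operatorname{lcm}_{\omega\in T\setminus\{\omega_0\}}\operatorname{ord}(\omega).
\end{equation}

\medskip\noindent\emph{Step 4: the order of $\tau$.}
The point is that $G$ is generated by $\tau$-invariant pieces, and that for a $p$-element the order is the maximum, not the product, of the orders on the pieces. Let $D=C_G(\sigma)$, $C=D\cap P$, and let $P_\omega$ be the preimage of $Q_\omega$ in $P$; these subgroups are invariant under $\sigma$ and $\tau$. Every coset $gP$ is $\sigma$-invariant, so $G=PD$ by Lemma~\ref{lem:glaub}; likewise $P_1=CV$. If $\lambda=1$, then $V\le C$. If $\lambda\ne1$, then $r>1$, so $T\neq\emptyset$ and $V\le P_\omega$ for $\omega\in T$. In both cases $G$ is generated by $D$ and the $P_\omega$ with $\omega\in T$, so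
\begin{equation}\label{eq:max}
p^s=\max\bigl\{\operatorname{ord}(\tau|_D),\ \operatorname{ord}(\tau|_{P_\omega})\ (\omega\in T)\bigr\}.
\end{equation}

\begin{enumerate}
\item[(a)] $\operatorname{ord}(\tau|_D)\le|C|$, and $|C|=p^{n_1}$ if $\lambda\ne1$, $|C|=p^{n_1+1}$ if $\lambda=1$. Indeed, $D/C$ embeds in $G/P$, so $(D,C,\tau|_D)$ is a local triple and its loss is at least $1$. Moreover $|C|=|C\cap V|\,|CV/V|=|C_V(\sigma)|\,|Q_1|$.
\item[(b)] If $\lambda\in T$, then $\operatorname{ord}(\tau|_{P_\lambda})\le p^{m_\lambda}$. Here $d_\lambda=1$ and $|P_\lambda|=p^{m_\lambda+1}$. Take a chain $P_\lambda=X_0>X_1>\dots>X_{m_\lambda+1}=1$ of normal subgroups of the $p$-group $P_\lambda\rtimes\langle\tau\rangle$ with factors of order $p$; $\tau$ is trivial on each factor. For the pair $(P_\lambda,\tau)$, the top factor has contribution $1$, and each of the other $m_\lambda$ factors has contribution at most $p$ by Lemma~\ref{lem:unip}.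
\item[(c)] If $\omega\in T$ and $\omega\ne\lambda$, then $\operatorname{ord}(\tau|_{P_\omega})\le p^{m_\omega-1}$. Take a $\langle\sigma,\tau\rangle$-composition series of $Q_\omega$. Each factor is elementary abelian, and the fixed points of $\tau$ on it form a nonzero invariant subspace. So $\tau$ is trivial on the factor, the factor is $\sigma$-simple, and there are $m_\omega$ factors. As in (b), now for $(Q_\omega,\tau)$, the power $\tau'=\tau^{p^{m_\omega-1}}$ is trivial on $Q_\omega$. It is trivial on the central subgroup $V$ too, so $x\mapsto x^{-1}\tau'(x)$ induces a homomorphism $Q_\omega\to V$, which is $\sigma$-equivariant because $\tau'$ commutes with $\sigma$. If it were nonzero, $V$ would be a composition factor of $Q_\omega$ of type $\lambda\ne\omega$. So $\tau'$ is trivial on $P_\omega$.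
\end{enumerate}

\medskip\noindent\emph{Step 5: the commutator form.}
So far $P'\neq1$ has hardly been used. Since $V=P'$ is central of order $p$, the commutator induces a nonzero alternating bilinear map $B\colon Q/pQ\times Q/pQ\to V\cong\mathbb F_p$ with $B(\sigma x,\sigma y)=\lambda B(x,y)$. As $x^r-1$ has no repeated roots, $(Q/pQ)\otimes\overline{\mathbb F}_p$ is the direct sum of the eigenspaces $E_a$ of $\sigma$. The eigenvalues on $Q_\omega/pQ_\omega$ lie in $\omega$; so every eigenvalue has type in $T\cup\{1\}$, the eigenvalue $1$ occurs only if $n_1\ge1$, and $E_a=(Q_a/pQ_a)\otimes\overline{\mathbb F}_p$ for $a\in\mathbb F_p^*$. For $x\in E_a$, $y\in E_b$ we have $ab\,B(x,y)=\lambda B(x,y)$. Hence $B(E_a,E_b)\ne0$ implies $ab=\lambda$, and such a pair $a,b$ exists.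

\medskip\noindent\emph{Step 6: the cases.} We distinguish where the maximum in \eqref{eq:max} is attained and use \eqref{eq:ell} throughout.

\emph{Case 1: at $P_{\omega_0}$ with $\omega_0\in T$, $\omega_0\ne\lambda$.} Then $s\le m_0-1$ by (c), and $\Pi/r\ge p^{d_0(m_0-1)}$ by \eqref{eq:Pi}. So $\ell\ge p^{1+n_1+(d_0-1)(m_0-1)}\ge p$.

\emph{Case 2: at $P_\lambda$ with $\lambda\in T$.} Then $\lambda\ne1$ and $s\le m_\lambda$ by (b). If $n_1\ge1$, then $\Pi/r\ge p^{m_\lambda}/(p-1)$ gives $\ell\ge p^2/(p-1)>p$. If $n_1=0$, take $a,b$ as in Step 5. Neither is $1$, so neither is $\lambda=ab$, and their types lie in $T\setminus\{\lambda\}$. The order of $\lambda$ divides the least common multiple of the orders of $a$ and $b$, so $\Pi/r\ge p^{m_\lambda}$ by \eqref{eq:Pi} and $\ell\ge p$.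

\emph{Case 3: at $D$, and $\lambda\ne1$.} Then $s\le n_1$ by (a), and $\ell\ge p\,\Pi/r\ge p$.

\emph{Case 4: at $D$, $\lambda=1$, and $B(E_a,E_{a^{-1}})\ne0$ for some $a\ne1$.} By (a), $s\le n_1+1$ and $\ell\ge\Pi/r$; the loss has to come from $\sigma$. Let $\omega_0\in T$ be the type of $a$ and $d=d_{\omega_0}$. If $a^{-1}$ has a different type, that type lies in $T$ and has the same order, so $\ell\ge p^d\ge p$ by \eqref{eq:Pi}. If $a^{-1}\in\omega_0$ and $a^{-1}\ne a$, then $a^{-1}=a^{p^j}$ with $0<j<d$. Then $a^{p^{2j}}=a$, so $d\mid2j$ and $d=2j$. Hence $\operatorname{ord}(\omega_0)$ divides $p^j+1$, and $\ell\ge p^{2j}/(p^j+1)\ge p^2/(p+1)$ because $u^2/(u+1)$ is increasing for $u>0$. If $a^{-1}=a$, then $a=-1$ and $B$ is a nonzero alternating form on $E_{-1}$, so $m_{-1}\ge\dim E_{-1}\ge2$ and $\ell\ge p^2/2\ge p^2/(p+1)$.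

\emph{Case 5: at $D$, $\lambda=1$, and Case 4 does not apply.} Then $B$ is nonzero on $E_1$, and the loss has to come from $\tau$. The preimage $P_1=CV=C$ of $Q_1$ is nonabelian with $C'=V$. Since $[x^p,y]=[x,y]^p=1$, the quotient $C/Z(C)$ is elementary abelian; it carries a nondegenerate alternating form, so its order is $p^{2m}$ with $m\ge1$. As $p\ge3$, we have $p^{2m-1}\ge2m+1$. In the local triple $(D,C,\tau|_D)$, Lemma~\ref{lem:unip} gives $c(C/Z(C))\le p^{2m-1}$ and Corollary~\ref{cor:budget} gives $c(Z(C)/1)\le|Z(C)|$. So $p^s\le|C|/p=p^{n_1}$ and $\ell\ge p\,\Pi/r\ge p$.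

By Step 5 and \eqref{eq:max} the cases are exhaustive.
\end{proof}

The assumption that $p$ is odd is used only for $p^{2m-1}\ge2m+1$ in Case 5, which fails for $p=2$, $m=1$. The prime $2$ occurs at most once among the $p_j$, so there the factor $p$ is simply part of the constant $128$.

\begin{remark}
The bound $p^2/(p+1)$ is attained for every odd $p$. Let $B$ be a nonzero alternating $\mathbb F_p$-bilinear form on $\mathbb F_{p^2}$, and let $P=\mathbb F_{p^2}\times\mathbb F_p$ with $(x,u)(y,v)=(x+y,u+v+B(x,y))$, a nonabelian group with center $V=0\times\mathbb F_p$. A generator $\theta$ of $\mathbb F_{p^2}^*$ acts on $P$ by $(x,u)\mapsto(\theta x,\theta^{p+1}u)$, since multiplication by $\theta$ has determinant $\theta^{p+1}$. The group $G=P\rtimes\langle\theta\rangle$ has trivial center, because $\langle\theta\rangle$ acts faithfully on $P/V$ and $\theta^{p+1}\ne1$. The element $\theta^{p-1}$ has order $p+1$ and centralizes $V$. So conjugation by $\theta^{p-1}z$ with $1\neq z\in V$ has order $p(p+1)$, it is trivial on the abelian group $G/P$, and $\ell=p^3/(p(p+1))$. The factor $p$ in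 this order needs the larger group $G$; compare Example~\ref{ex:p3}.
\end{remark}

\section{Proof of Theorem~\ref{thm:aut}}\label{sec:final}

We keep the notation of Section~\ref{sec:fitting}. Proposition~\ref{prop:classes}, applied to the triples $(G/F_j,P_j,\beta_j)$, gives characteristic subgroups $P_{j,0}\le P_j$ with $[P_j:P_{j,0}]\le\ell_j$. Let $N=P_{1,0}\times\dots\times P_{t,0}$. It is nilpotent and characteristic in $F$, hence in $G$. By \eqref{eq:prod}, $[F:N]\le L$, and by Proposition~\ref{prop:fit}, $[G:N]\le L^{7.28+1}=\rho^{-8.28}$.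

A class of $N$ is a product of classes of the $P_{j,0}$, so its size is a product of one factor for each $j$. If $P_j$ is abelian, the factor is $1$. If $p_j$ is odd and $P_j$ is nonabelian, Proposition~\ref{prop:odd} gives
\[
p_j=\frac{p_j+1}{p_j}\cdot\frac{p_j^2}{p_j+1}\le\frac43\,\ell_j,\qquad\ell_j\ge\frac94>\frac43,
\]
so the factor is at most $p_j\ell_j^{10}\le\frac43\ell_j^{11}\le\ell_j^{12}$. If $p_j=2$, which happens for at most one $j$, the factor is at most $128\,\ell_j^{13}$. By \eqref{eq:prod}, every class of $N$ has size at most $128\prod_j\ell_j^{13}\le128\rho^{-13}$.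

Finally \eqref{eq:cp} gives $\operatorname{cp}(N)\ge\rho^{13}/128$ and
\[
\operatorname{cp}(G)\ge\frac{\operatorname{cp}(N)}{[G:N]^2}\ge\frac{\rho^{13+16.56}}{128}=\frac{\rho^{29.56}}{128}\ge\frac{\rho^{30}}{128}.
\]
This proves Theorem~\ref{thm:aut}, and (Q2) holds with $f(\rho)=\rho^{30}/128$. \qed

\begin{thebibliography}{9}

\bibitem{Bors17}
A. Bors, \emph{Finite groups with an automorphism of large order}, J. Group Theory 20 (2017).

\bibitem{Bors20}
Alexander Bors, \emph{Finite groups with an affine map of large order}, arXiv:2004.10047 (2020).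

\bibitem{Hor}
Horo\v{s}evski\u{\i}, \emph{On automorphisms of finite groups}, Math. USSR-Sb. 22 (1974).

\bibitem{Isa}
Isaacs, \emph{Finite Group Theory}.

\bibitem{MW}
Manz and Wolf, \emph{Representations of Solvable Groups}.

\end{thebibliography}
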